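# Generic extreme amenability of bi-invariant metrics: the groups $C(2^\omega,\Gamma)$

## Three theorems on extremely amenable bi-invariant metrics

**Theorem 1.** Let $\Gamma$ be a countable amenable (discrete) group, and let $G=C(2^\omega,\Gamma)$ be the countable group of locally constant functions $2^\omega\to\Gamma$ with pointwise multiplication. Then $\{d\in\mathcal M_G:(G,d)\text{ is extremely amenable}\}$ contains a dense $G_\delta$ subset of $\mathcal M_G$. If $\Gamma$ is non-abelian, so is $G$.

Here is what the words mean; the next two sections do so with proofs and examples. A metric $d$ on $G$ is *bi-invariant* if $d(gh,gk)=d(h,k)=d(hg,kg)$ for all $g,h,k\in G$. The set of all bi-invariant metrics on a countable group $G$ is written $\mathcal M_G$, and it is a Polish space, so that "comeager" makes sense in it: a set is comeager if it contains a countable intersection of dense open sets. A topological group is *extremely amenable* (e.a.) if every continuous action of it on a nonempty compact Hausdorff space has a fixed point. A bi-invariant metric turns $G$ into a topological group, so each $d\in\mathcal M_G$ either is e.a. (meaning that $(G,d)$ is) or is not. Theorem 1 says that for $G=C(2^\omega,\Gamma)$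 the typical $d$ is e.a.

The theorem answers a question. An abelian group is *unbounded* if it has elements of arbitrarily high order; equivalently, there is no $n\ge 1$ with $ng=0$ for all $g$. A result of Melleray and Tsankov says: if $G$ is an unbounded countable abelian group, then the invariant metrics with which $G$ is extremely amenable form a comeager subset of $\mathcal M_G$. Michal Doucha, in "Generic norms and metrics on countable abelian groups", arXiv:1605.06323 (2016), asks whether for some countable non-abelian groups the set of e.a. bi-invariant metrics is comeager. By Theorem 1 with $\Gamma=S_3$, the answer is yes: $G=C(2^\omega,S_3)$ is such a group.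

The theorem gives many examples. The constant functions form a copy of $\Gamma$ in $G$, so every countable amenable group embeds in a group of this kind. Since $G$ is a subgroup of a power of $\Gamma$, it satisfies every identity that $\Gamma$ satisfies. If $\Gamma$ is nilpotent of class 2, so is $G$. If $\Gamma$ is finite, then $G$ has finite exponent, and it is locally finite, because finitely many locally constant functions all lie in one finite subgroup (the groups $\Gamma_n$ below).

The phenomenon has limits, and two further theorems describe some of them.

**Theorem 2.** Let $\Gamma$ be a finite non-abelian group, $X$ a nonempty compact metrizable zero-dimensional space, and $G=C(X,\Gamma)$ the group of locally constant functions. If $X$ has no isolated points, the e.a. metrics are comeager in $\mathcal M_G$. If $X$ has an isolated point, no $d\in\mathcal M_G$ is e.a.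

A group is *virtually solvable* if it has a solvable subgroup of finite index.

**Theorem 3.** Let $G$ be finitely generated and virtually solvable. The following are equivalent:

1. the e.a. metrics are comeager in $\mathcal M_G$;
2. some $d\in\mathcal M_G$ is e.a.;
3. $G$ is trivial or infinite abelian.

For example, the integer Heisenberg group $H$ is infinite, finitely generated, nilpotent and non-abelian, so it has no e.a. bi-invariant metric at all. Yet $H$ is amenable, so by Theorem 1 the generic metric on $C(2^\omega,H)\supset H$ is e.a. By Tits' alternative (*J. Algebra* 20 (1972): a finitely generated linear group over a field either contains a non-abelian free group or is virtually solvable), Theorem 3 applies to all finitely generated linear groups without non-abelian free subgroups.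

## The Polish space of bi-invariant metrics

Let $d\in\mathcal M_G$ and write $\|g\|=d(g,e)$. Bi-invariance gives
$$\|g^{-1}\|=\|g\|,\qquad \|gh\|\le\|g\|+\|h\|,\qquad \|hgh^{-1}\|=\|g\|.$$
Indeed $d(g^{-1},e)=d(e,g)$ by multiplying by $g$; $d(gh,e)\le d(gh,h)+d(h,e)=\|g\|+\|h\|$; and $d(hgh^{-1},e)=d(hg,h)=d(g,e)$. Also
$$d(g,h)=\|gh^{-1}\|=\|h^{-1}g\|,$$
so $d$ and the conjugation-invariant norm $\|\cdot\|$ determine each other. Conversely, a function with the three properties above that vanishes exactly at $e$ defines a bi-invariant metric by $d(g,h)=\|h^{-1}g\|$. From $d(gh,g'h')\le d(gh,g'h)+d(g'h,g'h')=d(g,g')+d(h,h')$ and $d(g^{-1},h^{-1})=d(h,g)$ we see that $(G,d)$ is a topological group.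

*Example.* Let $G=S_3$. A conjugation-invariant norm is given by two positive numbers: $a$ for the transpositions and $b$ for the 3-cycles. A product of two distinct transpositions is a 3-cycle, so $b\le 2a$. A transposition times a 3-cycle is a transposition, and a product of two 3-cycles is $e$ or a 3-cycle; this gives $a\le a+b$ and $b\le 2b$, which say nothing. So $\mathcal M_{S_3}$ is the set $\{(a,b):a,b>0,\ b\le 2a\}$.

The topology on $\mathcal M_G$ is that of pointwise convergence, as a subspace of $\mathbb R^{G\times G}$. The bi-invariant pseudometrics form a closed set, and the metrics are cut out of it by the countably many open conditions $d(g,h)>0$ for $g\ne h$. So $\mathcal M_G$ is a $G_\delta$ in a Polish space, hence Polish. It is nonempty, since the discrete metric ($d(g,h)=1$ for $g\ne h$) is bi-invariant. Baire's theorem holds in it: countable intersections of dense open sets are dense. In particular a comeager set is nonempty.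

Two metrics are close in $\mathcal M_G$ when they are close on a large *finite* set of pairs. To prove that a set $U\subset\mathcal M_G$ is dense, it is enough to do this: given $d_0\in\mathcal M_G$ and a finite $E_0\subset G$, find $d\in U$ with $d=d_0$ on $E_0\times E_0$.

## Fixed points, finite groups and discrete groups

All actions on compact spaces are jointly continuous, that is, $G\times X\to X$ is continuous. How can a metric fail to be e.a.? A finite group $G\neq\{e\}$ is discrete in every metric, and it acts on the finite set $G$ by left multiplication without fixed points. So no metric on $S_3$ is e.a. The next lemma extends this to all discrete groups. We use the Stone–Čech compactification $\beta D$ of a discrete set $D$: disjoint subsets of $D$ have disjoint closures in $\beta D$, and every map from $D$ to a compact Hausdorff space extends uniquely to a continuous map on $\beta D$.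

**Lemma 4.** A nontrivial group with the discrete topology is not e.a.

*Proof.* Let $D$ be the group and $e\ne g\in D$. Left multiplications extend to homeomorphisms of $\beta D$, giving an action of $D$, which is continuous because $D$ is discrete. The orbits of $\langle g\rangle$ acting on $D$ by left multiplication are all cycles of length $\ge2$ or all infinite lines. Even cycles and lines can be coloured with two colours, and odd cycles with three, so that $x$ and $gx$ always have different colours. Let $C_1,C_2,C_3$ be the colour classes; then $gC_i\cap C_i=\emptyset$. The closures $\overline{C_1},\overline{C_2},\overline{C_3}$ are disjoint and cover $\beta D$. If $p\in\overline{C_i}$, then $gp\in\overline{gC_i}$, which is disjoint from $\overline{C_i}$. So $gp\ne p$ for every $p$, and the action has no fixed point. $\square$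

Hence the discrete metric on any nontrivial group is not e.a., and the set in Theorem 1 is never all of $\mathcal M_G$ unless $\Gamma$ is trivial. To be e.a., a metric must have many elements of small norm.

**Definition (amenable).** A countable group $\Gamma$ is amenable if for every finite $F\subset\Gamma$ and $\varepsilon>0$ there is a finitely supported probability measure $\lambda$ on $\Gamma$ with $\|\gamma\lambda-\lambda\|_1<\varepsilon$ for all $\gamma\in F$. Here $(\gamma\lambda)(x)=\lambda(\gamma^{-1}x)$, so that $(\gamma\lambda)(C)=\lambda(\gamma^{-1}C)$.

For finite $\Gamma$ the uniform measure is exactly invariant. For $\Gamma=\mathbb Z$ the uniform measure on $\{0,\dots,N-1\}$ is moved by $j$ by exactly $2|j|/N$ when $|j|\le N$.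

We shall use the following inequality for probability measures with finite support:
$$\Big\|\bigotimes_{i=1}^{M}\lambda_i-\bigotimes_{i=1}^{M}\lambda_i'\Big\|_1\le\sum_{i=1}^M\|\lambda_i-\lambda_i'\|_1. \tag{1}$$
To see it, replace $\lambda_i$ by $\lambda'_i$ one index at a time. Two consecutive hybrid measures differ only in the $i$-th factor, and since the other factors are probability measures, their distance is $\|\lambda_i-\lambda_i'\|_1$. It follows that a finite power $\Gamma^k$ of an amenable group is amenable: given a finite $F\subset\Gamma^k$, take $\lambda$ on $\Gamma$ moved by less than $\varepsilon/k$ by every coordinate of every element of $F$, and use $\lambda^{\otimes k}$.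

## A countable family of open conditions that forces fixed points

Almost invariant measures alone do not give fixed points in compact spaces. They must also *concentrate*: a set of measure at least $\frac12$ must have a small neighbourhood that carries almost all the mass. The useful point is that this can be expressed by open conditions on $d$.

**Definition.** Let $G$ be a countable group, $E\subset G$ finite and $\varepsilon>0$. Let $U(E,\varepsilon)$ be the set of $d\in\mathcal M_G$ for which there is a finitely supported probability measure $\nu$ on $G$ with

* (a) $\|g\nu-\nu\|_1<\varepsilon$ for all $g\in E$;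
* (b) for every $A\subset\operatorname{supp}\nu$ with $\nu(A)\ge\frac12$: $\ \nu\{x\in\operatorname{supp}\nu:d(x,A)<\varepsilon\}>1-\varepsilon$.

*Example.* For the discrete metric and $\varepsilon<\frac12$, condition (b) forces every $A$ of measure $\ge\frac12$ to have measure $>1-\varepsilon$. The uniform measure on a two-point set violates this. A point mass satisfies it, but a point mass satisfies (a) with $\varepsilon\le 2$ only if $E\subset\{e\}$.

**Step 1: each $U(E,\varepsilon)$ is open.** This step makes the eventual intersection a $G_\delta$. Let $\nu$ witness $d\in U(E,\varepsilon)$. Condition (a) does not involve $d$. Condition (b) concerns finitely many sets $A$, and for each of them the points $x$ with $d(x,A)<\varepsilon$ are certified by finitely many strict inequalities $d(x,a)<\varepsilon$ with $x,a\in\operatorname{supp}\nu$. If $d'$ is close enough to $d$ on the finite set $\operatorname{supp}\nu\times\operatorname{supp}\nu$, all these inequalities persist, so the sets in (b) can only grow. The same $\nu$ witnesses $d'\in U(E,\varepsilon)$.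

**Step 2: if $d\in\bigcap_{E,k}U(E,1/k)$, then $(G,d)$ is e.a.** This step turns the conditions into fixed points. Here $E$ ranges over the finite subsets of $G$, and $k$ over the positive integers. Let $(G,d)$ act continuously on a nonempty compact Hausdorff space $X$.

*Reduction to approximate fixed points.* For finite $E\subset G$ with $e\in E$, a nonempty finite $\Phi=\{f_1,\dots,f_k\}\subset C(X,\mathbb R)$ and $\eta>0$, put
$$X(E,\Phi,\eta)=\{p\in X:|f(gp)-f(p)|\le 2\eta\ \text{ for all } g\in E,\ f\in\Phi\}.$$
These sets are closed, and $X(E\cup E',\Phi\cup\Phi',\min(\eta,\eta'))$ is contained in both $X(E,\Phi,\eta)$ and $X(E',\Phi',\eta')$. If they are all nonempty, then by compactness some $p$ lies in all of them. Then $f(gp)=f(p)$ for all $g\in G$ and $f\in C(X,\mathbb R)$, and since continuous functions separate points, $gp=p$ for all $g$. So we must show that $X(E,\Phi,\eta)\neq\emptyset$.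

*Uniform continuity along an orbit.* Fix $x_0\in X$ and let $\varphi_i(g)=f_i(gx_0)$. For each $x\in X$, the functions $(u,z)\mapsto f_i(uz)-f_i(z)$ are continuous on $G\times X$ and vanish at $(e,x)$. So there are $\delta_x>0$ and an open $W_x\ni x$ with $|f_i(uz)-f_i(z)|<\eta$ for all $i$ whenever $\|u\|<\delta_x$ and $z\in W_x$. Cover $X$ by finitely many $W_x$ and let $\delta$ be the least of the corresponding $\delta_x$. Then $\|u\|<\delta$ implies $|f_i(uz)-f_i(z)|<\eta$ for all $z\in X$ and all $i$. Taking $u=gh^{-1}$ and $z=hx_0$, and using $d(g,h)=\|gh^{-1}\|$, we get
$$d(g,h)<\delta\ \Longrightarrow\ |\varphi_i(g)-\varphi_i(h)|<\eta\quad\text{for all } i.$$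

*Concentration near medians.* Choose $\varepsilon$ of the form $1/k'$ with $\varepsilon\le\delta$ and $|E|(2k+1)\varepsilon\le1$, and let $\nu$ witness $d\in U(E,\varepsilon)$. Let $m_i$ be a $\nu$-median of $\varphi_i$, that is, $\nu(\varphi_i\le m_i)\ge\frac12$ and $\nu(\varphi_i\ge m_i)\ge\frac12$. Apply (b) to $A=\{x\in\operatorname{supp}\nu:\varphi_i(x)\le m_i\}$. Outside a set of measure $<\varepsilon$, $x$ is within $\varepsilon\le\delta$ of a point of $A$, so $\varphi_i(x)<m_i+\eta$. Symmetrically, outside a set of measure $<\varepsilon$, $\varphi_i(x)>m_i-\eta$. Hence
$$C=\{x\in\operatorname{supp}\nu:|\varphi_i(x)-m_i|<\eta\ \text{ for all } i\}\quad\text{has}\quad \nu(C)>1-2k\varepsilon.$$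

*Using near-invariance.* For $g\in E$, (a) gives $\nu(g^{-1}C)=(g\nu)(C)>\nu(C)-\varepsilon>1-(2k+1)\varepsilon$. The complements of the sets $g^{-1}C$, $g\in E$, have total measure less than $|E|(2k+1)\varepsilon\le1$. So $\bigcap_{g\in E}g^{-1}C$ has positive measure, and we pick $x$ in it. Then $gx\in C$ for all $g\in E$, including $g=e$. Both $\varphi_i(gx)$ and $\varphi_i(x)$ are within $\eta$ of $m_i$, so $|\varphi_i(gx)-\varphi_i(x)|<2\eta$. With $p=xx_0$ this reads $|f_i(gp)-f_i(p)|<2\eta$. So $p\in X(E,\Phi,\eta)$. $\square$

Since there are countably many pairs $(E,k)$, Theorem 1 now reduces to one claim: for $G=C(2^\omega,\Gamma)$, every $U(E,\varepsilon)$ is dense.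

## Concentration in powers, and one explicit e.a. metric

The *normalized Hamming metric* on $P^M$ is $\rho(x,y)=\frac1M\#\{i:x_i\ne y_i\}$.

**Step 3: sets of measure $\frac12$ have large Hamming neighbourhoods.** This step supplies the concentration in (b). Let $\lambda$ be a finitely supported probability measure on a set $P$, let $M\ge1$, and let $A\subset(\operatorname{supp}\lambda)^M$ with $\lambda^{\otimes M}(A)\ge\frac12$. Put $f=\rho(\cdot,A)$. Then for $t>\sqrt{2/M}$,
$$\lambda^{\otimes M}(f\ge t)\le\frac{1}{M\,(t-\sqrt{2/M})^2}. \tag{2}$$
For fixed $t$ the right side tends to $0$ as $M\to\infty$, uniformly in $P,\lambda,A$.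

*Proof.* Write $\mathbb E$ for the integral with respect to $\lambda^{\otimes M}$, and let $F_i(x_1,\dots,x_i)$ be the integral of $f$ over the coordinates $x_{i+1},\dots,x_M$. So $F_M=f$, $F_0=\mathbb Ef$, and $F_{i-1}$ is the average of $F_i$ over $x_i$. Changing one coordinate changes $f$ by at most $1/M$, so $F_i$ varies by at most $1/M$ as $x_i$ varies. Its distance from its average over $x_i$ is therefore at most $1/M$: the differences $D_i=F_i-F_{i-1}$ satisfy $|D_i|\le1/M$. For $i<j$, the function $D_i$ does not depend on $x_j$, and $D_j$ integrates to $0$ over $x_j$. Integrating out the coordinates after $x_j$ (on which neither depends) and then $x_j$ gives $\mathbb E D_iD_j=0$. Since $f-\mathbb Ef=\sum_iD_i$,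
$$\operatorname{Var}f=\sum_{i=1}^M\mathbb ED_i^2\le\frac1M.$$
As $f=0$ on $A$, which has measure at least $\frac12$, we have $\frac12(\mathbb Ef)^2\le\operatorname{Var}f\le\frac1M$, so $\mathbb Ef\le\sqrt{2/M}$. If $f\ge t$, then $f-\mathbb Ef\ge t-\sqrt{2/M}>0$, and Chebyshev's inequality gives (2). $\square$

Now let $G=C(2^\omega,\Gamma)$. Write $u^\frown y$ for concatenation, $2^n$ for the set of binary words of length $n$, and $\Gamma_n\le G$ for the subgroup of functions that depend only on the first $n$ coordinates. So $\Gamma_0$ is the group of constants, $\Gamma_n\cong\Gamma^{2^n}$ and $\Gamma_0\le\Gamma_1\le\cdots$. By compactness of $2^\omega$, every locally constant function depends on finitely many coordinates, so $G=\bigcup_n\Gamma_n$; in particular $G$ is countable. If $\Gamma$ is amenable, each $\Gamma_n$ is amenable, as we saw after (1).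

*Example: an e.a. metric on $G$ for amenable $\Gamma$.* Let $\mu$ be the coin-flipping measure on $2^\omega$ and $d_H(f,g)=\mu\{z:f(z)\ne g(z)\}$. It is a bi-invariant metric, because nonempty clopen sets have positive measure and $\{hf\ne hg\}=\{f\ne g\}=\{fh\ne gh\}$. On $\Gamma_m\cong\Gamma^{2^m}$ it is the normalized Hamming metric. Given $E$ and $\varepsilon$, take $m$ with $E\subset\Gamma_m$ so large that for $M=2^m$ the bound (2) with $t=\varepsilon$ applies and is $<\varepsilon$. Take $\lambda$ on $\Gamma$ moved by less than $\varepsilon/M$ by every value of every function in $E$, and let $\nu=\lambda^{\otimes M}$ on $\Gamma_m$. Then (a) holds by (1), and (b) holds by (2). So $d_H\in U(E,\varepsilon)$ for all $E,\varepsilon$, and $d_H$ is e.a. by Step 2.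

So e.a. metrics exist on $G$. Theorem 1 asks for more: the metrics in $U(E,\varepsilon)$ must come close to *every* $d_0$, for instance to the discrete metric.

## Averaging over cylinders, and where to insert the averaged block

Fix $d_0\in\mathcal M_G$, and a finite $E_0\subset G$ on which $d_0$ must not change.

**Mixing with $d_H$.** The obvious attempt is to move $d_0$ a little towards the e.a. metric $d_H$, say to $(1-s)d_0+s\,d_H$ with small $s>0$. If $d_0$ is the discrete metric, then distinct points are at distance at least $1-s$ in the new metric. The topology is still discrete, and by Lemma 4 the metric is not e.a. for any $s<1$ (when $\Gamma$ is nontrivial). Adding a good metric never removes the bad behaviour of $d_0$. We must make $d_0$ smaller far away from $E_0$.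

**Averaging over cylinders.** Concentration came from $d_H$ being an *average* over many coordinates. So we try to build $d_0$ into an average. Truncate $d_0$ to a bounded metric $d_1$, and for a word $w\in2^m$ put $\psi_w(f)(y)=f(w^\frown y)$, the restriction of $f$ to the cylinder of $w$, rescaled to $2^\omega$. Let
$$d'(f,g)=\frac1{2^m}\sum_{w\in2^m}d_1(\psi_w(f),\psi_w(g)).$$
This is a bi-invariant metric, and it is dominated by a constant times a Hamming metric with $2^m$ coordinates. An argument like that of the last example shows $d'\in U(E,\varepsilon)$ for large $m$. What breaks is the agreement on $E_0$. Let $d_0=d_1$ be the discrete metric, $e\ne s\in\Gamma$, and let $g\in\Gamma_1$ be $s$ on sequences starting with $0$ and $e$ on the others. For $m\ge1$, $\psi_w(g)$ is the constant $s$ if $w$ starts with $0$, and $e$ otherwise. So $d'(g,e)=\frac12$ for every $m\ge 1$, while $d_0(g,e)=1$. Cutting $2^\omega$ into cylinders cuts the elements of $E_0$ into pieces.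

**Inserting the block later.** The elements of $E_0$ depend only on some first $n$ coordinates. If the averaging word $w$ occupies the coordinates $n+1,\dots,n+m$, which $E_0$ does not see, then every term of the average sees the whole of each element of $E_0$. Explicitly, define
$$\varphi_w(f)(u^\frown y)=f(u^\frown w^\frown y),\qquad u\in2^n,\ y\in2^\omega. \tag{3}$$
Take $n=m=1$ and $f\in\Gamma_2$, given by four values $f(00),f(01),f(10),f(11)$. Then $\varphi_0(f)$ is the element of $\Gamma_1$ with values $f(00),f(10)$, and $\varphi_1(f)$ is the one with values $f(01),f(11)$. So $\Gamma_2\cong\Gamma_1\times\Gamma_1$ via $(\varphi_0,\varphi_1)$, and an element of $\Gamma_1$, having $f(00)=f(01)$ and $f(10)=f(11)$, goes to the diagonal. In the product, $E_0$ sits on the diagonal, where averaging changes nothing, and the product still provides concentration.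

## Density of $U(E,\varepsilon)$ and the proof of Theorem 1

**Step 4: for $G=C(2^\omega,\Gamma)$ with $\Gamma$ countable amenable, every $U(E,\varepsilon)$ is dense.** Let $d_0\in\mathcal M_G$ and let $E_0\subset G$ be finite; we may assume $E_0\neq\emptyset$. We find $d\in U(E,\varepsilon)$ with $d=d_0$ on $E_0\times E_0$.

**Step 4a: choice of parameters.** This fixes how far $E\cup E_0$ sees and how many copies we need. Fix $n$ with $E\cup E_0\subset P:=\Gamma_n$. Let $c=1+\max_{E_0\times E_0}d_0$ and $d_1=\min(d_0,c)$. This is a bi-invariant metric bounded by $c$, and $d_1=d_0$ on $E_0\times E_0$. Using Step 3, choose $M=2^m$ so large that $\varepsilon/c>\sqrt{2/M}$ and the right side of (2) with $t=\varepsilon/c$ is $<\varepsilon$.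

**Step 4b: the maps $\varphi_w$.** This exhibits $G$ as a product with $P$ on the diagonal. For $w\in2^m$ define $\varphi_w:G\to G$ by (3). If $f$ is locally constant, so is $\varphi_w(f)$, and $\varphi_w$ is a homomorphism because multiplication is pointwise. Let $\varphi=(\varphi_w)_{w\in2^m}:G\to G^M$. Three facts:

1. If $g\in P=\Gamma_n$, then $\varphi_w(g)=g$ for every $w$, since $g(u^\frown w^\frown y)$ depends only on $u$.
2. $\varphi$ is injective, since every point of $2^\omega$ has the form $u^\frown w^\frown y$, so the functions $\varphi_w(f)$ together determine $f$.
3. $\varphi(G)\supset P^M$. Given $(p_w)_w\in P^M$, put $f(u^\frown w^\frown y)=p_w(u^\frown y)$. Since $p_w\in\Gamma_n$, this depends only on $u$ and $w$, so $f\in\Gamma_{n+m}\subset G$, and $\varphi_w(f)=p_w$.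

**Step 4c: the new metric.** This defines $d$ and checks that it is admissible and agrees with $d_0$ where it must. Put
$$d(f,g)=\frac1M\sum_{w\in2^m}d_1(\varphi_w(f),\varphi_w(g)).$$
It is a bi-invariant pseudometric: for example $d_1(\varphi_w(hf),\varphi_w(hg))=d_1(\varphi_w(h)\varphi_w(f),\varphi_w(h)\varphi_w(g))=d_1(\varphi_w(f),\varphi_w(g))$, and similarly on the right. If $d(f,g)=0$, then $\varphi_w(f)=\varphi_w(g)$ for all $w$, so $f=g$ by fact 2. So $d\in\mathcal M_G$. For $f,g\in E_0\subset P$, fact 1 makes every term equal to $d_1(f,g)=d_0(f,g)$, so $d=d_0$ on $E_0\times E_0$.

**Step 4d: $d\in U(E,\varepsilon)$.** This constructs the witness $\nu$. As $P$ is amenable, there is a finitely supported probability measure $\lambda$ on $P$ with $\|g\lambda-\lambda\|_1<\varepsilon/M$ for all $g\in E$. (If $\Gamma$ is finite, take $\lambda$ uniform on $P$.) By facts 2 and 3, $\varphi^{-1}$ is defined on $P^M$. Let $\nu$ be the image of $\lambda^{\otimes M}$ under $\varphi^{-1}:P^M\to G$.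

(a) Let $g\in E\subset P$. By fact 1, $\varphi(g)=(g,\dots,g)$. So left multiplication by $g$ on $G$ corresponds under $\varphi$ to left multiplication by $g$ in every coordinate, and $\varphi_*(g\nu)=(g\lambda)^{\otimes M}$. By (1),
$$\|g\nu-\nu\|_1=\|(g\lambda)^{\otimes M}-\lambda^{\otimes M}\|_1\le M\|g\lambda-\lambda\|_1<\varepsilon .$$

(b) In the sum defining $d(x,y)$, terms with $\varphi_w(x)=\varphi_w(y)$ vanish and the others are at most $c$. So $d(x,y)\le c\,\rho(\varphi(x),\varphi(y))$. Let $A\subset\operatorname{supp}\nu$ with $\nu(A)\ge\frac12$. Then $\varphi(A)\subset(\operatorname{supp}\lambda)^M$ has $\lambda^{\otimes M}$-measure at least $\frac12$. If $d(x,A)\ge\varepsilon$, then $\rho(\varphi(x),\varphi(A))\ge\varepsilon/c$. By Step 3 and the choice of $M$,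
$$\nu\{x:d(x,A)\ge\varepsilon\}\le\lambda^{\otimes M}\{\rho(\cdot,\varphi(A))\ge\varepsilon/c\}<\varepsilon .$$
So $d\in U(E,\varepsilon)$, and Step 4 is proved. $\square$

**Proof of Theorem 1.** There are countably many sets $U(E,1/k)$, each open (Step 1) and dense (Step 4) in the Polish space $\mathcal M_G$. By Baire's theorem their intersection is a dense $G_\delta$, and by Step 2 it consists of e.a. metrics. If $\Gamma$ is non-abelian, so is $G$, since it contains the constants. $\blacksquare$

## Closed subgroups, quotients and elements of small norm

For the rest of the notes, $(G,d)$ is e.a. with $d\in\mathcal M_G$ unless we say otherwise, and $V_\varepsilon=\{g:\|g\|<\varepsilon\}$. We look for consequences strong enough to exclude groups.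

A first thought is to use finite quotients, since nontrivial finite groups are not e.a. But a quotient $G/L$ inherits a bi-invariant metric only when $L$ is *closed*, and the kernel of a finite quotient need not be. The group $\mathbb Z$ shows that this is a real difficulty: it has many finite quotients, yet it is unbounded abelian, so by the Melleray–Tsankov theorem it has e.a. invariant metrics. In such a metric, part (2) of the following lemma says that no proper finite-index subgroup is closed.

**Lemma 5.** Let $(G,d)$ be e.a.

1. If $L$ is a closed normal subgroup, then $G/L$ with $\bar d(gL,hL)=\inf_{l\in L}d(g,hl)$ is a bi-invariantly metrized group and is e.a.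
2. $G$ has no proper closed subgroup of finite index.
3. If $g\in G$ has a finite conjugacy class, then $g$ is central.
4. For every $\varepsilon>0$, $V_\varepsilon$ generates $G$.

*Proof.* (1) *This part lets us pass to quotients.* Put $N(gL)=\bar d(gL,L)=\inf_{l\in L}\|gl\|$. For $g,h\in G$ and $l,l'\in L$, the element $glhl'$ lies in $ghL$, so $N(ghL)\le\|gl\|+\|hl'\|$; taking infima, $N$ is subadditive. Since $L$ is normal, inversion and conjugation map cosets to cosets and preserve norms, so $N$ is symmetric and conjugation invariant. And $N(gL)=\operatorname{dist}(g,L)=0$ only if $g\in\overline L=L$. Finally $d(g,hl)=\|l^{-1}h^{-1}g\|$, and $Lh^{-1}g=h^{-1}gL$, so $\bar d(gL,hL)=N(h^{-1}gL)$. So $\bar d$ is a bi-invariant metric on $G/L$. The map $G\to G/L$ is a 1-Lipschitz homomorphism, so any continuous action of $G/L$ on a nonempty compact space is also a continuous action of $G$, and it has a fixed point.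

(2) *This part excludes closed finite-index subgroups.* Let $H$ be a closed subgroup of finite index. Its complement is a finite union of cosets, which are closed, so $H$ is open. Then $G$ acts on the finite discrete space $G/H$, continuously because the stabilizers $kHk^{-1}$ are open. If $kH$ is fixed, then $G=kHk^{-1}$, so $H=G$.

(3) *This part is the form in which (2) will be used.* The centralizer of $g$ is closed, because the topology is Hausdorff, and its index is the size of the conjugacy class. By (2) it is $G$.

(4) *This part produces small elements.* $V_\varepsilon$ is open, symmetric and conjugation invariant. So $N=\langle V_\varepsilon\rangle$ is an open normal subgroup, and $G\to G/N$ is a continuous homomorphism to the discrete group $G/N$. As in (1), $G/N$ with the discrete topology is e.a. By Lemma 4 it is trivial. $\square$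

*Example.* Let $\Gamma$ be a finite non-abelian group and let $G$ be the direct sum of infinitely many copies of $\Gamma$. Each copy is a finite normal subgroup, so its elements have finite conjugacy classes, and some are not central. By Lemma 5(3) this infinite group has no e.a. bi-invariant metric. The same argument gives half of Theorem 2.

**Proof of Theorem 2.** Suppose first that $X$ has no isolated points. Then $X\cong2^\omega$ by Brouwer's theorem. Finite groups are amenable, so Theorem 1 applies. Now suppose that $x\in X$ is isolated. The functions equal to $e$ off $x$ form a finite normal subgroup of $G$ isomorphic to $\Gamma$. Its elements have finite conjugacy classes in $G$, and since $\Gamma$ is non-abelian, some of them are not central. By Lemma 5(3), no $d\in\mathcal M_G$ is e.a. $\blacksquare$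

## The Heisenberg group by hand

Let $H$ be the integer Heisenberg group, generated by $x,y$ with $z=xyx^{-1}y^{-1}$ central of infinite order. Every element is $x^ay^bz^j$ with $a,b,j\in\mathbb Z$. Suppose that $d\in\mathcal M_H$ is e.a.

The subgroup $A=\langle x,z\rangle\cong\mathbb Z^2$ is normal. For $g=x^ay^bz^j$ the commutators $gvg^{-1}v^{-1}$, $v\in A$, are exactly the powers of $z^b$. Each has small norm if $g$ has: $gvg^{-1}v^{-1}=g\cdot(vg^{-1}v^{-1})$ has norm at most $2\|g\|$. Fix $\varepsilon>0$. By Lemma 5(4), $V_\varepsilon$ generates $H$, so some $g\in V_\varepsilon$ has $b\ne0$. Hence the *whole* infinite group $\langle z^b\rangle$ lies in $\{\|\cdot\|\le2\varepsilon\}$, and so does its closure $L$. In $H/L$ the image of $z$ has finite order, so the conjugacy class of $xL$, which consists of elements $xz^iL$, is finite. By Lemma 5(1) and (3), $xL$ is central in $H/L$. So $z\in L$ and $\|z\|\le2\varepsilon$. As $\varepsilon\to0$, we get $z=e$, a contradiction.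

Three things made this work. A set of commutators with one small $g$ is a *subgroup* with uniformly small elements. Finitely many such subgroups, in a number that does not depend on $\varepsilon$ (here one), fill a finite-index part of $[H,A]$. And what remains is finite, so Lemma 5(3) applies. The next two lemmas do this in general.

## Finitely generated abelian normal subgroups are central

**Lemma 6.** Let $(G,d)$ be e.a. Every finitely generated abelian normal subgroup $A\trianglelefteq G$ is central.

*Proof.* Write $A$ additively, and let $G$ act on $A$ by conjugation, $ga:=gag^{-1}$.

**Step 1: commutators with one small element.** This gives subgroups with small elements. For $g\in G$ the set $(g-1)A=\{ga-a:a\in A\}$ is the image of an endomorphism of $A$, hence a subgroup. In multiplicative notation, $(g-1)a=gag^{-1}a^{-1}=g\cdot(ag^{-1}a^{-1})$. So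
$$\|(g-1)a\|\le2\|g\|\qquad(g\in G,\ a\in A). \tag{4}$$

**Step 2: few small elements suffice up to finite index.** Here a bound independent of $\varepsilon$ appears. Let $B=[G,A]$ be the subgroup generated by all $(g-1)a$. It is normal in $G$, since $h\big((g-1)a\big)=(hgh^{-1}-1)(ha)$. As a subgroup of $A$ it is finitely generated abelian, of rank $k$ say. Fix $\varepsilon>0$. By Lemma 5(4) every element of $G$ is a product of elements of $V_\varepsilon=V_\varepsilon^{-1}$. From
$$(gh-1)a=(g-1)(ha)+(h-1)a$$
we get, by induction on the length of the product, that $B=\sum_{g\in V_\varepsilon}(g-1)A$. So the elements $(g-1)a$ with $g\in V_\varepsilon$, $a\in A$ span the $k$-dimensional space $B\otimes\mathbb Q$. Choose a basis among them, and let $g_1,\dots,g_l\in V_\varepsilon$ ($l\le k$) be the group elements that occur. Then $S=\sum_i(g_i-1)A$ spans $B\otimes\mathbb Q$, so it has finite index in the finitely generated group $B$. By (4), every element of $S$ has norm at most $2k\varepsilon$.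

**Step 3: a closed normal subgroup with small elements.** This lets us divide out. Let $m\ge1$ be the exponent of $B/S$, so $mB\subset S$. The subgroup $mB$ is normal in $G$, since it is invariant under every automorphism of $B$, and $B/mB$ is finite. Let $L=\overline{mB}$. It is a closed normal subgroup contained in the closed set $\{\|\cdot\|\le2k\varepsilon\}$.

**Step 4: centrality modulo $L$.** This finishes the proof. The group $G/L$ is e.a. by Lemma 5(1), and the image of $B$ in it is finite, because $mB\subset L$. For $a\in A$ and $g\in G$, $ga=(g-1)a+a\in B+a$. So the conjugacy class of $aL$ lies in the image of the coset of $B$ containing $a$, which is finite. By Lemma 5(3), $aL$ is central. So $(g-1)a\in L$, that is, $\|(g-1)a\|\le2k\varepsilon$ for all $g\in G$, $a\in A$. Since $k$ is the rank of $B$ and does not depend on $\varepsilon$, letting $\varepsilon\to0$ gives $(g-1)a=0$. So $A$ is central. $\square$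

## Finitely generated metabelian groups

A group is *metabelian* if its commutator subgroup is abelian. The commutator subgroup of a finitely generated metabelian group need not be finitely generated, so Lemma 6 does not apply to it directly. But it is finitely generated as a module, and we can repeat the argument at that level.

**Lemma 7.** Let $(G,d)$ be e.a. If $G$ is finitely generated and metabelian, then $G$ is abelian.

*Proof.* Let $A=[G,G]$, an abelian group written additively, and let $Q=G/A$, a finitely generated abelian group of rank $r$.

**Step 1: $A$ is a finitely generated $\mathbb Z[Q]$-module.** This replaces finite generation of $A$ as a group. Since $A$ is abelian, it acts trivially on itself by conjugation, so $Q$ acts on $A$. Let $s_1,\dots,s_j$ generate $G$, and let $K$ be the normal closure of the commutators $[s_i,s_{i'}]$. In $G/K$ the generators commute, so $G/K$ is abelian and $A\subset K$. Clearly $K\subset A$. So $A=K$ is generated as a group by the conjugates of the $[s_i,s_{i'}]$, that is, as a $\mathbb Z[Q]$-module by these finitely many elements.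

**Step 2: a small submodule with finitely generated quotient.** This brings us back to Lemma 6. Fix $\varepsilon>0$. Since $V_\varepsilon$ generates $G$, its image generates $Q$ and spans $Q\otimes\mathbb Q$, which has dimension $r$. So there are $g_1,\dots,g_r\in V_\varepsilon$ whose images $q_1,\dots,q_r$ in $Q$ give a basis of $Q\otimes\mathbb Q$, and hence generate a finite-index subgroup $Q_0$. As $Q$ is commutative, each $(q_i-1)A$ is a $\mathbb Z[Q]$-submodule of $A$. By (4), its elements have norm at most $2\|g_i\|<2\varepsilon$. So $M=\sum_{i\le r}(q_i-1)A$ is a submodule, hence normal in $G$, and it is contained in $\{\|\cdot\|\le2r\varepsilon\}$. Each $q_i$ acts trivially on $A/M$, so $Q_0$ does. So $A/M$ is a finitely generated module over $\mathbb Z[Q/Q_0]$. Since $Q/Q_0$ is finite, this ring is finitely generated as an abelian group, and therefore so is $A/M$.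

**Step 3: $[G,A]$ is trivial.** This shows that $G$ is nilpotent. Let $L=\overline M$, a closed normal subgroup of $G$ contained in $\{\|\cdot\|\le2r\varepsilon\}$. The image of $A$ in the e.a. group $G/L$ is a quotient of $A/M$, so it is a finitely generated abelian normal subgroup. By Lemma 6 it is central in $G/L$, so $[G,A]\subset L\subset\{\|\cdot\|\le2r\varepsilon\}$. Since $r$ does not depend on $\varepsilon$, letting $\varepsilon\to0$ gives $[G,[G,G]]=1$.

**Step 4: from nilpotent to abelian.** This uses Lemma 6 once more. Now $[G,G]$ is central, so the commutator is bilinear, and $[G,G]$ is generated by the finitely many commutators of generators. Let $g\in G$. The subgroup $\langle g\rangle[G,G]$ is finitely generated, it is abelian because $[G,G]$ is central, and it is normal because it contains $[G,G]$. By Lemma 6 it is central; in particular $g$ is. As $g$ was arbitrary, $G$ is abelian. $\square$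

## Finitely generated virtually solvable groups: proof of Theorem 3

Recall the derived series: $G^{(0)}=G$ and $G^{(i+1)}=[G^{(i)},G^{(i)}]$. The group $G$ is solvable of derived length at most $\ell$ if $G^{(\ell)}=1$. Let $G$ be finitely generated and virtually solvable.

**(1)⇒(2).** $\mathcal M_G$ is a nonempty Polish space, so by Baire's theorem a comeager subset of it is nonempty.

**(2)⇒(3).** Let $(G,d)$ be e.a., and let $N\le G$ be a solvable subgroup of finite index.

**Step 1: $G$ is solvable.** This removes the word "virtually". The closure $\overline N$ is a closed subgroup of finite index, so $\overline N=G$ by Lemma 5(2). For any subgroup $K$ we have $[\overline K,\overline K]\subset\overline{[K,K]}$: by continuity each commutator of elements of $\overline K$ lies in the closed subgroup $\overline{[K,K]}$. By induction on $i$, $(\overline N)^{(i)}\subset\overline{N^{(i)}}$. If $N^{(\ell)}=1$, then $G^{(\ell)}=(\overline N)^{(\ell)}\subset\overline{\{e\}}=\{e\}$, since the topology is Hausdorff.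

**Step 2: $G$ is abelian.** We show by induction on the derived length $\ell$ that every finitely generated solvable e.a. group is abelian. For $\ell\le1$ this is trivial, and for $\ell=2$ it is Lemma 7. Let $\ell\ge3$ and $A=\overline{G^{(\ell-1)}}$. This is a closed normal subgroup, and it is abelian as the closure of an abelian subgroup. The group $G/A$ is finitely generated and solvable of derived length at most $\ell-1$, and it is e.a. by Lemma 5(1). By induction it is abelian. So $[G,G]\subset A$ is abelian, $G$ is metabelian, and Lemma 7 shows that $G$ is abelian.

**Step 3: $G$ is trivial or infinite.** This removes the remaining case. A nontrivial finite group is discrete in every metric, so it is not e.a. by Lemma 4.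

**(3)⇒(1).** If $G$ is trivial, then $\mathcal M_G$ is a single point and the trivial group is e.a. If $G$ is infinite, finitely generated and abelian, it contains an element of infinite order. So it is unbounded, and the Melleray–Tsankov theorem says that the e.a. metrics are comeager in $\mathcal M_G$. $\blacksquare$
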